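# Schmidt's game with a free first radius, and uniformization

## Parameters for which one player can always return to a point

Two players build a decreasing sequence of closed balls in $\mathbb R^n$ with the Euclidean metric $d$; we write $B(x,r)=\{y:d(x,y)\le r\}$. Fix $\alpha,\beta\in(0,1)$ and a target set $T\subseteq\mathbb R^n$.

**Definition (Schmidt's $(\alpha,\beta)$ game).** Player I opens with a ball $B(x_0,\rho_0)$, where $x_0\in\mathbb R^n$ and $\rho_0>0$ are arbitrary. Then II plays $B(x_1,\rho_1)$, I plays $B(x_2,\rho_2)$, and so on. The radii are forced: $\rho_{k+1}=\alpha\rho_k$ when II moves ($k$ even) and $\rho_{k+1}=\beta\rho_k$ when I moves ($k$ odd). The only rule is nesting, $d(x_k,x_{k+1})+\rho_{k+1}\le\rho_k$. The first player to violate it loses. If nobody does, the balls shrink to a single point $x$, and II wins iff $x\in T$. The game is *determined* if one of the players has a winning strategy (w.s. for short). The variant in which I's first radius is a fixed $\rho>0$ is *Schmidt's $(\alpha,\beta,\rho)$ game*.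

The nesting rule is a speed limit for centers. After a ball of radius $r$ played by I, player II may move the center by at most $(1-\alpha)r$. After a ball of radius $s$ played by II, player I may move it by at most $(1-\beta)s$. All strategies below are legal, so when we check one we assume that the opponent plays legally too; otherwise the opponent has lost.

We work in $\mathsf{ZF}$, with dependent choice $\mathsf{DC}$ when indicated. Recall that $\mathsf{DC}$ says: if $E$ is a relation on $X\neq\emptyset$ and every $p\in X$ has some $p'$ with $p\,E\,p'$, then there is an infinite chain $p_0\,E\,p_1\,E\,p_2\cdots$. It implies countable choice.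

Suppose I's budget for returning is at least as large as II's budget for running away. After an I-ball of radius $r$, II can run $(1-\alpha)r$, and I can then return $(1-\beta)\alpha r$. The second number is at least the first iff $1+\alpha\beta\le2\alpha$. Symmetrically, II can undo every move of I iff $1-\beta\le(1-\alpha)\beta$, that is, iff $1+\alpha\beta\le2\beta$. Call $(\alpha,\beta)$ **nontrivial** if neither happens, i.e. if
$$1+\alpha\beta>2\max(\alpha,\beta).$$
For example, $(\frac34,\frac12)$ is not nontrivial, since $1+\frac38\le\frac32$. Every pair with $\alpha=\beta$ is nontrivial, because $1+\alpha^2-2\alpha=(1-\alpha)^2>0$.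

**Theorem C ($\mathsf{ZF}+\mathsf{DC}$).** If $(\alpha,\beta)$ is not nontrivial, every $(\alpha,\beta)$ game on $\mathbb R^n$ is determined.

**Proof, case $1+\alpha\beta\le2\alpha$.** If $T=\mathbb R^n$, II wins by concentric moves. If there is $p\notin T$, player I opens with $B(p,1)$ and always plays center $p$. This is legal: after an I-ball $(p,r)$, II's center $y$ has $|y-p|\le(1-\alpha)r\le(1-\beta)\alpha r$, which is within I's budget. The outcome is $p\notin T$, and I wins.

**Proof, case $1+\alpha\beta\le2\beta$.** If $T$ is not dense, I opens with a closed ball disjoint from $T$, plays concentrically, and wins. If $T$ is dense, use countable choice to pick a point of $T$ in each ball with rational center and rational radius. This gives a sequence $(p_i)$ of points of $T$ that is dense in $\mathbb R^n$. II answers $B(x_0,\rho_0)$ with center $p_i$, where $i$ is least with $|p_i-x_0|\le(1-\alpha)\rho_0$, and from then on she always returns to $p_i$. After a II-ball $(p_i,s)$, I's center is at distance at most $(1-\beta)s\le(1-\alpha)\beta s$ from $p_i$, so the return is legal. The outcome is $p_i\in T$. $\blacksquare$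

What changes for nontrivial parameters? Now neither player can return completely. The axiom that is usually invoked to get determinacy is $\mathsf{AD}$: every two-player game of length $\omega$ in which the players alternately play natural numbers is determined. In Schmidt's game the moves are real numbers, so $\mathsf{AD}$ does not apply directly. The question, from Crone, Fishman and Jackson, "Determinacy of Schmidt's Game and Other Intersection Games" (arXiv:1712.01227), is whether $\mathsf{AD}$ nevertheless suffices: for which $n\ge1$ does $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ prove that all $(\alpha,\beta)$ games on $\mathbb R^n$ are determined?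

## The drift constants $c$ and $c'$

Take $\alpha=\beta=\frac12$ on the line, and let I try to hold a point $p$. From the I-ball $(p,r)$, II runs to distance $\frac r2$ with radius $\frac r2$; I returns by at most $\frac r4$ and sits at distance $\frac r4$ with radius $\frac r4$. Each round costs I one quarter of the current radius, and the radius is divided by $4$, so the total loss is at most $\frac r4(1+\frac14+\cdots)=\frac r3$. Player I cannot hold $p$, but he can hold the interval of radius $\frac r3$ around $p$, up to an error that tends to $0$.

**Example (co-countable targets).** Let $\alpha=\beta=\frac12$. From an I-ball $(x,r)$, II can exclude a given point $p$ in two moves. She moves away from $p$ by $\frac r2$ (to the right if $x=p$); then $|y-p|\ge\frac r2$. Next, I's center is at distance at least $\frac r4$ from $p$, with radius $\frac r4$. She moves away by $\frac r8$; now her center is at distance at least $\frac38r$ from $p$, and her radius is $\frac r8$. So $p$ is out. Treating the points of a countable set one after another, II wins whenever $\mathbb R\setminus T$ is countable. Compare $(\frac34,\frac12)$, where I wins as soon as $T$ misses one point.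

In general, fix nontrivial $(\alpha,\beta)$ and put
$$\theta=\alpha\beta,\qquad c=\frac{1-2\alpha+\alpha\beta}{1-\alpha\beta}>0,\qquad c'=\frac{1-2\beta+\alpha\beta}{1-\alpha\beta}>0 .$$
One round multiplies the radius by $\theta$. The number $c$ is the total drift that a returning player I suffers, per unit of the radius of his ball; $c'$ is the same for II. For $\alpha=\beta=\frac12$ we have $\theta=\frac14$ and $c=c'=\frac13$. One identity links drift and speed:
$$1-\alpha=c+\alpha c',\qquad 1-\beta=c'+\beta c. \tag{1}$$
Indeed $(c+\alpha c')(1-\theta)=1-2\alpha+\alpha\beta+\alpha-2\alpha\beta+\alpha^2\beta=1-\alpha-\alpha\beta+\alpha^2\beta=(1-\alpha)(1-\alpha\beta)$. The second identity follows by exchanging $\alpha$ and $\beta$.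

## Gluing strategies over all radii

Here is the approach that a sensible person tries first. On the line it is known that $\mathsf{AD}$ implies the determinacy of every $(\alpha,\beta,\rho)$ game. Let $T\subseteq\mathbb R$. If I wins the $(\alpha,\beta,\rho)$ game for some $\rho$, he wins the $(\alpha,\beta)$ game by opening with that radius. Otherwise II has a w.s. in the $(\alpha,\beta,\rho)$ game for every $\rho$, and she wants to wait for $\rho_0$ and then use a strategy for $\rho=\rho_0$. It stops here: a strategy is a single function, so she needs a function $\rho\mapsto\sigma_\rho$ that chooses one winning strategy for each of continuum many radii. Choosing one witness for each real is the following principle.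

**Definition ($\mathsf{Unif}$).** For every $R\subseteq\mathbb R\times\mathbb R$ there is a function $f\subseteq R$ with $\mathrm{dom}(f)=\{u:\exists v\,R(u,v)\}$.

When all sections $\{v:R(u,v)\}$ are compact there is no difficulty: take the least element of each nonempty section. For arbitrary sections no rule is available.

The thesis of the lecture is that this obstruction is real. From a relation $R$ we manufacture a target for which II's choice of a strategy for each radius is the same thing as a uniformization of $R$.

**Theorem A ($\mathsf{ZF}$).** Let $(\alpha,\beta)$ be nontrivial, $n\ge1$, $w=\min(1/\alpha,4/3)$. To each $R\subseteq(1,w)\times2^\omega$ with $\forall z\,\exists y\,R(z,y)$ one can assign $T_R\subseteq\mathbb R$ such that, for the target $T_R\times\mathbb R^{n-1}$: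

1. for every $\rho>0$, II has a w.s. in the $(\alpha,\beta,\rho)$ game;
2. I has no w.s. in the $(\alpha,\beta)$ game;
3. II has a w.s. in the $(\alpha,\beta)$ game iff $R$ has a uniformizing function $f:(1,w)\to2^\omega$.

Hence, if all $(\alpha,\beta)$ games on $\mathbb R^n$ are determined, then $\mathsf{Unif}$ holds.

**Theorem B.** $\mathsf{ZF}+\mathsf{AD}+V{=}L(\mathbb R)$ proves: for every $n\ge1$ and every nontrivial $(\alpha,\beta)$ there is a target in $\mathbb R^n$ whose $(\alpha,\beta)$ game is not determined, although II wins the $(\alpha,\beta,\rho)$ game with this target for each fixed $\rho$. Hence, if $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ is consistent, then for no $n\ge1$ does it prove determinacy of all $(\alpha,\beta)$ games on $\mathbb R^n$.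

So the answer is no for every $n\ge1$, and already $\alpha=\beta=\frac12$ is a counterexample. On the line, uniformization is exactly what is missing:

**Theorem D ($\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$).** For each nontrivial $(\alpha,\beta)$: all $(\alpha,\beta)$ games on $\mathbb R$ are determined $\iff\mathsf{Unif}$.

Only Theorem D uses the quoted fact about $(\alpha,\beta,\rho)$ games on $\mathbb R$.

## From $\mathbb R^n$ to the line

The purpose of this step is to let us work with $n=1$.

**Reduction ($\mathsf{ZF}$).** Let $T\subseteq\mathbb R$ and $n\ge2$. A given player has a w.s. in the game on $\mathbb R$ with target $T$ iff the same player has a w.s. in the game on $\mathbb R^n$ with target $T\times\mathbb R^{n-1}$. The same holds with $\rho$ fixed.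

**From $\mathbb R$ to $\mathbb R^n$.** The player applies the one-dimensional strategy to first coordinates and copies the remaining coordinates $v$ from the opponent's last center ($v=0$ if the player is opening). The player's moves are legal because the displacement is in the first coordinate only, with the size allowed on the line. The opponent's legal moves project to legal moves, since projection does not increase distances. The first coordinate of the limit is the limit of the one-dimensional play, so the right player wins.

**From $\mathbb R^n$ to $\mathbb R$.** The player keeps an auxiliary play in $\mathbb R^n$. A center $x'$ played by the opponent on the line is turned into $(x',v)$, where $v$ consists of the other coordinates of the last auxiliary center ($v=0$ at the opening); this is legal in $\mathbb R^n$ because only the first coordinate moves. The $n$-dimensional strategy answers, and the player plays on the line the first coordinate of the answer; this is legal because projection does not increase distances. The limit on the line is the first coordinate of the auxiliary limit. $\square$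

Until Theorem A is proved we stay on $\mathbb R$, with a fixed nontrivial $(\alpha,\beta)$. An *I-ball* $(x,r)$ is a ball just played by I, with center $x$ and radius $r$; a *II-ball* is defined similarly.

## Staying near a point

This step makes the drift computation precise.

**Lemma 1.** Let $p\in\mathbb R$, $e\ge0$.

(i) From an I-ball $(x,r)$ with $|x-p|\le e$, I can play so that for all $j$, after $j$ further rounds the I-ball has center within $e+c(1-\theta^j)r$ of $p$. Hence all of its points are within $e+cr+\theta^jr$ of $p$.

(ii) From a II-ball $(y,s)$ with $|y-p|\le e$, II can play so that for all $j$, after $j$ further rounds the II-ball has center within $e+c'(1-\theta^j)s$ of $p$. Hence all of its points are within $e+c's+\theta^js$ of $p$.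

**Proof.** (i) Let the current I-ball be $(x_*,r_*)$ with $|x_*-p|=\delta$. II's next center $y$ has $|y-p|\le\delta+(1-\alpha)r_*$. Player I moves towards $p$ by $\min(|y-p|,(1-\beta)\alpha r_*)$, which is legal. The new distance is at most
$$\max\bigl(0,\ \delta+(1-\alpha)r_*-(1-\beta)\alpha r_*\bigr)=\delta+c(1-\theta)r_* ,$$
because $(1-\alpha)-(1-\beta)\alpha=1-2\alpha+\alpha\beta=c(1-\theta)>0$. In the $i$-th of the further rounds, counting from $i=0$, the current radius is $r_*=\theta^ir$. So after $j$ rounds the distance is at most $e+c(1-\theta)r\sum_{i<j}\theta^i=e+c(1-\theta^j)r$. The I-ball then has radius $\theta^jr$, which gives the last sentence.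

(ii) Let the current II-ball be $(y_*,s_*)$ with $|y_*-p|=\delta$. I's next center is within $\delta+(1-\beta)s_*$ of $p$, and his radius is $\beta s_*$, so II can move back by up to $(1-\alpha)\beta s_*$. The net loss is at most $(1-\beta)s_*-(1-\alpha)\beta s_*=(1-2\beta+\alpha\beta)s_*=c'(1-\theta)s_*$, which is positive. Sum as before. $\square$

## Periodic sets whose control depends on the radius

The payoff of the game depends only on the limit point, while the obstruction lives in the radius. We therefore need sets for which the radius decides who can force the limit point to lie inside or outside.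

**Definition.** For $h,g>0$ and $\tau\in\mathbb R$ let $\ell=2(h+g)$ and
$$H(h,g,\tau)=\{x:\mathrm{dist}(x,\tau+\ell\mathbb Z)\le h\}.$$

So $H(h,g,\tau)$ consists of closed intervals of half-length $h$ separated by open gaps of half-length $g$; its complement is $\{x:\mathrm{dist}(x,\tau+\ell/2+\ell\mathbb Z)<g\}$. For example, $H(1,2,0)$ is $[-1,1]+6\mathbb Z$, and its complement is $(1,5)+6\mathbb Z$. Every real is within $h+g$ of $\tau+\ell\mathbb Z$, and also within $h+g$ of the set $\tau+\ell/2+\ell\mathbb Z$ of midpoints of the gaps.

**Lemma 2.** Let $H=H(h,g,\tau)$ and $\hat r>0$.

(I) If $c\hat r<h$ and $\beta g<c'\hat r$, there is $N=N(\hat r,h,g)$ such that for every $k\in\mathbb Z$, from any II-ball of radius $\hat r\theta^k/\beta$, I can ensure that his I-ball of radius $\hat r\theta^{k+N}$ is contained in $\theta^kH$.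

(II) If $h<c\hat r$ and $c'\alpha\hat r<g$, there is $N=N(\hat r,h,g)$ such that for every $k\in\mathbb Z$, from any I-ball of radius $\hat r\theta^k$, II can ensure that his answer to the I-ball of radius $\hat r\theta^{k+N}$ is disjoint from $\theta^kH$.

**Proof.** Multiplying the whole play by $\theta^{-k}$ we may take $k=0$; write $r=\hat r$. In both parts the player first makes one long move towards the middle of the right interval and then holds with Lemma 1.

(I) Given the II-ball $(y,r/\beta)$, let $p\in\tau+\ell\mathbb Z$ be nearest to $y$ (least in case of a tie), so $|y-p|\le h+g$. Player I moves towards $p$ by $\min(|y-p|,(1-\beta)r/\beta)$; his new ball has radius $r$. By (1), $(1-\beta)/\beta=c+c'/\beta$, so the new distance is at most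
$$e:=\max\bigl(0,\ h+g-cr-c'r/\beta\bigr)=\max\bigl(0,\ (h-cr)-(c'r/\beta-g)\bigr)<h-cr ,$$
because $h-cr>0$ and $c'r/\beta-g>0$ by hypothesis. Thus $e+cr<h$. Let $N$ be least with $e+cr+\theta^Nr\le h$. By Lemma 1(i), I can play so that after $N$ further rounds all points of his ball, which has radius $r\theta^N$, are within $h$ of $p$. So the ball is contained in $H$.

(II) Given the I-ball $(x,r)$, let $p\in\tau+\ell/2+\ell\mathbb Z$ be nearest to $x$ (least in case of a tie), so $|x-p|\le h+g$. Player II moves towards $p$ by $\min(|x-p|,(1-\alpha)r)$; the new radius is $s=\alpha r$. By (1), $(1-\alpha)r=cr+c's$, so the new distance is at most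
$$e:=\max\bigl(0,\ h+g-cr-c's\bigr)=\max\bigl(0,\ (g-c's)-(cr-h)\bigr)<g-c's ,$$
because $g-c's>0$ and $cr-h>0$. Thus $e+c's<g$. Let $N$ be least with $e+c's+\theta^Ns<g$. By Lemma 1(ii), II can play so that after $N$ further rounds all points of her ball are at distance less than $g$ from $p$, hence outside $H$. This ball is the answer to the I-ball of radius $r\theta^N$. $\square$

In each part the number $N$ depends only on $\hat r,h,g$ (and $\alpha,\beta$), not on the position or on $k$. All the strategies are given by explicit rules, so no choice is used.

## Writing bits, and a radius that neither player can falsify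

Let $w=\min(1/\alpha,4/3)$, so $1<w\le1/\alpha<1/\theta$, and let $\mathbb Q_w=\mathbb Q\cap(1,w)$. Write the opening radius as
$$\rho_0=\bar\rho\,\theta^m,\qquad \bar\rho\in[1,1/\theta),\ m\in\mathbb Z; \tag{2}$$
this is possible in exactly one way. The I-balls then have radii $\bar\rho\,\theta^e$ for $e=m,m+1,\dots$; call $e$ the *exponent*. The number $\bar\rho$ is the part of the radius that never changes during the play, and it is what the limit point must record.

**Sets for writing bits.** Let
$$D=H(\tfrac32c,\;c',\;0),\qquad D^0=H(\tfrac34c,\tfrac34c+c',-\tfrac34c),\qquad D^1=H(\tfrac34c,\tfrac34c+c',\tfrac34c).$$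
All three have period $\ell=3c+2c'$, and
$$D^0=[-\tfrac32c,0]+\ell\mathbb Z,\qquad D^1=[0,\tfrac32c]+\ell\mathbb Z,\qquad D=D^0\cup D^1.$$
Let $\hat r\in(1,w)$. The intervals of $D$ have half-length $\frac32c>c\hat r$, and $\beta c'<c'\hat r$; so by Lemma 2(I), player I can enter $D$. The intervals of each $D^\varepsilon$ have half-length $\frac34c<c\hat r$, and $c'\alpha\hat r\le c'<\frac34c+c'$ because $\hat r\le1/\alpha$; so by Lemma 2(II), player II can avoid whichever of $D^0,D^1$ she likes. If I keeps the point in $D$, then II decides in which half it lies. That is one bit written by II.

**A first attempt at the target.** With infinitely many such bits II can write any sequence. Suppose we ask her to write a pair $(z,y)$ with $R(z,y)$, where $z$ is meant to be $\bar\rho$. This fails at once: she fixes one pair $(z_0,y_0)\in R$ and writes it whatever $\bar\rho$ is. She needs no uniformization. The radius must be written by a mechanism that II cannot falsify. It should not be falsifiable by I either, since item 1 of Theorem A needs II to win for fixed $\rho$.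

**Sets that compare $\bar\rho$ with a rational.** For $q\in\mathbb Q_w$ let
$$A_q=H(cq,\;c'/\beta,\;0).$$
By Lemma 2(I), I can enter $A_q$ if $c\hat r<cq$ and $c'<c'\hat r$, that is, if $1<\hat r<q$. By Lemma 2(II), II can avoid $A_q$ if $cq<c\hat r$ and $c'\alpha\hat r<c'/\beta$, that is, if $q<\hat r<1/\theta$. So the comparison of $\hat r$ with $q$ decides who controls $A_q$. Let $a(x)$ be, roughly, the infimum of the $q$ whose sets $A_q$ the point enters at infinitely many scales. Then with $\hat r=\bar\rho$ player I can force $a(x)\le\bar\rho$, and II can force $a(x)\ge\bar\rho$.

One such number is not enough. If $a(x)>\bar\rho$, it is I who failed to use his control; if $a(x)<\bar\rho$, it is II. But the target sees only $x$, not $\bar\rho$, and from $a(x)$ alone it cannot tell these two situations from an honest play with another radius. The remedy is a second number with the roles exchanged: put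
$$B_q=H(cw,\;c'q/\beta,\;0).$$
By Lemma 2, I can enter $B_q$ if $c\hat r<cw$ and $c'q<c'\hat r$, that is, if $q<\hat r<w$. And II can avoid $B_q$ if $cw<c\hat r$ and $c'\alpha\hat r<c'q/\beta$, that is, if $w<\hat r<q/\theta$. Let $b(x)$ be, roughly, the supremum of the $q$ whose sets $B_q$ are entered infinitely often. Player I, using $\hat r=\bar\rho$, can force $b(x)\ge\bar\rho$; II, using $\hat r=\bar\rho/\theta$, can force $b(x)\le\bar\rho$. So I guarantees $a\le\bar\rho\le b$, and II guarantees $b\le\bar\rho\le a$. If the point shows $a>b$, then I did not do his part and II should win. If it shows $a<b$, then II did not do hers. If $a=b$ and one of them did his or her part, the common value is $\bar\rho$.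

The control conditions, all verified above, are these.

| set | (I) I can enter it if | (II) II can avoid it if |
|---|---|---|
| $A_q$ | $1<\hat r<q$ | $q<\hat r<1/\theta$ |
| $B_q$ | $q<\hat r<w$ | $w<\hat r<q/\theta$ |
| $D$ | $\beta<\hat r<\frac32$, so for all $\hat r\in(1,w)$ | |
| $D^0$, $D^1$ | | $\frac34<\hat r\le1/\alpha$, so for all $\hat r\in(1,w)$ |

**Example.** For $\alpha=\beta=\frac12$ we have $w=\frac43$. Then $A_q=H(\frac q3,\frac23,0)$ has intervals $[-\frac q3,\frac q3]$ modulo $\frac{2(q+2)}3$; $B_q=H(\frac49,\frac{2q}3,0)$; and $D=[-\frac12,\frac12]+\frac53\mathbb Z$ is cut by $\frac53\mathbb Z$ into $D^0=[-\frac12,0]+\frac53\mathbb Z$ and $D^1=[0,\frac12]+\frac53\mathbb Z$. For $A_q$, the condition in (I) reads $\frac{\hat r}3<\frac q3$ and $\frac13<\frac{\hat r}3$, and the condition in (II) reads $\frac q3<\frac{\hat r}3$ and $\frac{\hat r}6<\frac23$.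

## The target $T_R$ and its stages

All these tasks must be carried out in a single play without disturbing each other. We assign one task to each of infinitely many well separated scales.

Let $k_j=(j+1)^2$, so $k_{j+1}-k_j=2j+3$. Fix an assignment $j\mapsto t_j$ of $\omega$ onto the countable set of types
$$\{(A,q),(B,q):q\in\mathbb Q_w\}\cup\{(C,i):i\in\omega\}$$
that takes each type infinitely often. For $x\in\mathbb R$ define:

- $a(x)=\inf\{q: x\in\theta^{k_j}A_q\text{ for infinitely many } j\text{ with }t_j=(A,q)\}$, with $\inf\emptyset=+\infty$;
- $b(x)=\sup\{q: x\in\theta^{k_j}B_q\text{ for infinitely many } j\text{ with }t_j=(B,q)\}$, with $\sup\emptyset=-\infty$;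
- $x\in Z$ iff $x\notin\theta^{k_j}D$ for infinitely many $j$ of type $C$ (i.e. $t_j=(C,i)$ for some $i$);
- $y(x)\in2^\omega$: $y(x)(i)=1$ iff $x\notin\theta^{k_j}D^0$ for infinitely many $j$ with $t_j=(C,i)$.

For $R\subseteq(1,w)\times2^\omega$ let
$$T_R=Z\ \cup\ \{x:a(x)>b(x)\}\ \cup\ \{x: a(x)=b(x)\in(1,w)\text{ and }R(a(x),y(x))\}. \tag{3}$$
The first two parts are the situations in which I did not do his part: he let the point leave $D$ infinitely often, so that the bits cannot be trusted, or he allowed $a>b$. In the third part the radius and the bits have been written, and $R$ decides.

**Non-interference.** We check that a player can serve all stages in one play. Below, a player uses Lemma 2 at stage $j$, i.e. at scale $k=k_j$, with $\hat r\in\{\bar\rho,\bar\rho/\theta\}$, and only when the relevant $N$ satisfies $N\le j$. Otherwise the player makes concentric moves.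

- If I uses $\hat r=\bar\rho$, the procedure starts from the II-ball of radius $\bar\rho\theta^{k_j}/\beta=\alpha\bar\rho\theta^{k_j-1}$, which is the answer to the I-ball of exponent $k_j-1$. It ends with the I-ball of exponent $k_j+N$.
- If II uses $\hat r=\bar\rho$, she starts from the I-ball of radius $\bar\rho\theta^{k_j}$, of exponent $k_j$, and ends with her answer to the I-ball of exponent $k_j+N$.
- If II uses $\hat r=\bar\rho/\theta$, she starts from the I-ball of radius $\bar\rho\theta^{k_j-1}$, of exponent $k_j-1$, and ends with her answer to the I-ball of exponent $k_j-1+N$.

So at stage $j$ the player is occupied only at exponents in $[k_j-1,k_j+j]$. These intervals are pairwise disjoint, because $k_{j+1}-1=k_j+2j+2>k_j+j$. Lemma 2 works from any position of the right radius, so it does not matter what was done before. Once a ball lies inside (or outside) the relevant set, so does the limit point, whatever happens later.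

For a fixed $\bar\rho$ and a fixed one of the sets $A_q,B_q,D,D^0,D^1$, the number $N$ is fixed, so $N\le j$ fails for only finitely many $j$. Hence all but finitely many of the stages at which that set is treated are treated successfully. The only further restriction is that the stage begin after the opening. For II, $k_j-1\ge m$ suffices, which excludes finitely many $j$. For I we only use $m=0$, and $k_j\ge1$ suffices, which always holds.

## What each player can force

**Claim 1 (I's canonical play).** Let $\bar\rho\in(1,w)$. If I opens with $B(0,\bar\rho)$, I has an explicit continuation $\mu_{\bar\rho}$ ensuring $a(x)\le\bar\rho\le b(x)$ and $x\notin Z$.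

**Proof.** Here $m=0$, and I uses $\hat r=\bar\rho$ throughout. At stages of type $(A,q)$ with $q>\bar\rho$ he enters $\theta^{k_j}A_q$; this is possible since $1<\bar\rho<q$. At stages of type $(B,q)$ with $q<\bar\rho$ he enters $\theta^{k_j}B_q$; this is possible since $q<\bar\rho<w$. At all $C$-stages he enters $\theta^{k_j}D$; this is possible since $\bar\rho\in(1,w)$. At all other stages he moves concentrically.

Each set is entered at all but finitely many of its stages. As every type occurs infinitely often, every rational $q\in(\bar\rho,w)$ is counted in the definition of $a(x)$, so $a(x)\le\bar\rho$; and every rational $q\in(1,\bar\rho)$ is counted in that of $b(x)$, so $b(x)\ge\bar\rho$. For $D$, the number $N$ depends only on $\bar\rho$ and not on the index $i$ of the type $(C,i)$. So $x\in\theta^{k_j}D$ for all but finitely many $j$ of type $C$, and $x\notin Z$. $\square$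

**Claim 2 (II's play).** Suppose I opens with $B(x_0,\bar\rho\theta^m)$.

(a) If $\bar\rho\in[w,1/\theta)$, II can ensure $a(x)=+\infty$. If $\bar\rho=1$, II can ensure $b(x)=-\infty$. In both cases $x\in T_R$.

(b) If $\bar\rho\in(1,w)$ and $R(\bar\rho,y)$, II can ensure $x\in T_R$.

The strategies are explicit in $\bar\rho,m$ and, in (b), $y$.

**Proof of (a).** Let $\bar\rho\in[w,1/\theta)$. At every $(A,q)$-stage II avoids $\theta^{k_j}A_q$ using $\hat r=\bar\rho$; this is possible since $q<w\le\bar\rho<1/\theta$. For each $q$ all but finitely many of these attempts succeed, so no $q$ is counted and $a(x)=+\infty>b(x)$. Now let $\bar\rho=1$. At every $(B,q)$-stage II avoids $\theta^{k_j}B_q$ using $\hat r=\bar\rho/\theta=1/\theta$; this is possible since $w<1/\theta<q/\theta$. So no $q$ is counted for $b$, and $b(x)=-\infty<a(x)$. In both cases $x$ is in the second part of (3).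

**Proof of (b).** II plays as follows.

- At $(A,q)$-stages with $q<\bar\rho$, she avoids $\theta^{k_j}A_q$ using $\hat r=\bar\rho\in(q,1/\theta)$.
- At $(B,q)$-stages with $q>\bar\rho$, she avoids $\theta^{k_j}B_q$ using $\hat r=\bar\rho/\theta$; here $w<1/\theta<\bar\rho/\theta<q/\theta$.
- At $(C,i)$-stages, she avoids $\theta^{k_j}D^{1-y(i)}$ using $\hat r=\bar\rho\in(1,w)$.

At all other stages she moves concentrically. Then no $q<\bar\rho$ is counted for $a(x)$ and no $q>\bar\rho$ is counted for $b(x)$, so $a(x)\ge\bar\rho\ge b(x)$. If $x\in Z$ or $a(x)>b(x)$, then $x\in T_R$. Otherwise $a(x)=b(x)=\bar\rho$ and $x\notin Z$, and we must show that the bits are those of $y$.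

Fix $i$. For all but finitely many $j$ of type $(C,i)$ we have $x\in\theta^{k_j}D$ (as $x\notin Z$) and $x\notin\theta^{k_j}D^{1-y(i)}$, hence $x\in\theta^{k_j}D^{y(i)}$. If $y(i)=0$, then $x\in\theta^{k_j}D^0$ for all but finitely many such $j$, so $y(x)(i)=0$. If $y(i)=1$, then $x\notin\theta^{k_j}D^0$ for all but finitely many such $j$; there are infinitely many such $j$, so $y(x)(i)=1$. Thus $y(x)=y$, and $R(a(x),y(x))$ is the same as $R(\bar\rho,y)$, which holds. So $x\in T_R$. $\square$

## A winning strategy for II computes a uniformization

We now prove Theorem A. By the reduction let $n=1$. Assume $\forall z\in(1,w)\,\exists y\,R(z,y)$.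

**Item 1: II wins for each fixed radius.** Fix $\rho=\bar\rho\theta^m$ as in (2). If $\bar\rho\in(1,w)$, pick one $y$ with $R(\bar\rho,y)$; this is a single choice. Claim 2 gives a strategy that wins against every $x_0$.

**Item 2: I has no winning strategy.** Suppose that I had a w.s. in the $(\alpha,\beta)$ game, with first move $B(x_0,\rho_0)$. Then II, using her strategy from item 1 for $\rho=\rho_0$, would defeat it, a contradiction.

**Item 3, from $f$ to a strategy.** Given $f$ uniformizing $R$, II waits for the opening, computes $\bar\rho$ and $m$, and uses the strategy of Claim 2, with $y=f(\bar\rho)$ whenever $\bar\rho\in(1,w)$. This is a single strategy, and it wins.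

**Item 3, from a strategy to $f$.** Let $\sigma$ be a w.s. for II. For $z\in(1,w)$ let $x_z$ be the outcome when I opens with $B(0,z)$ and follows $\mu_z$ against $\sigma$. Since $\mu_z$ is explicit, $z\mapsto x_z$ is a function, defined without choice. As $\sigma$ wins, $x_z\in T_R$. By Claim 1, $x_z\notin Z$ and $a(x_z)\le z\le b(x_z)$. So $x_z$ is in neither of the first two parts of (3), and it must be in the third: $a(x_z)=b(x_z)$, hence both equal $z$, and $R(z,y(x_z))$ holds. So $f(z)=y(x_z)$ uniformizes $R$.

**Last statement: determinacy of all $(\alpha,\beta)$ games on $\mathbb R^n$ gives $\mathsf{Unif}$.** If all these games are determined, then by items 2 and 3 every $R\subseteq(1,w)\times2^\omega$ with $\forall z\,\exists y\,R(z,y)$ has a uniformization. Let $S\subseteq\mathbb R\times\mathbb R$. Fix bijections $\varphi:\mathbb R\to(1,w)$ and $\psi:\mathbb R\to2^\omega$; they exist by the Cantor–Bernstein theorem. Let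
$$R=\{(\varphi(u),\psi(v)):S(u,v)\text{, or }v=0\text{ and }\neg\exists v'S(u,v')\}.$$
This $R$ has full projection. Pull a uniformization of $R$ back by $\varphi$ and $\psi$ and restrict it to $\{u:\exists v\,S(u,v)\}$. On this domain the second alternative never applies, so the result uniformizes $S$. $\blacksquare$

## A relation in $L(\mathbb R)$ without a uniformization

For Theorem B we need a model of $\mathsf{AD}$ in which $\mathsf{Unif}$ fails. We first recall some textbook facts.

A set is *ordinal definable from $u$* if it is definable from ordinals and $u$; by the reflection theorem this is equivalent to being definable in some $V_\eta$ by a formula with parameters $u$ and ordinals below $\eta$, so the notion is expressible in set theory. (For instance, the sequence of even-numbered bits of $u\in2^\omega$ is ordinal definable from $u$.) Ordering such sets by the least triple consisting of $\eta$, formula and ordinals that defines them, we get a well-order of the class of sets ordinal definable from $u$, and this well-order is definable from $u$. The same works for finitely many parameters.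

The model $L(\mathbb R)$ is the union of levels $L_\gamma(\mathbb R)$, where $L_{\gamma+1}(\mathbb R)$ consists of the subsets of $L_\gamma(\mathbb R)$ definable over it with parameters, and unions are taken at limits. It contains all reals and ordinals and satisfies $\mathsf{ZF}+V{=}L(\mathbb R)$. If $V=L(\mathbb R)$, every set is definable from ordinals and a real. This follows by induction on levels: an element of $L_{\gamma+1}(\mathbb R)$ is defined over $L_\gamma(\mathbb R)$ from finitely many parameters in $L_\gamma(\mathbb R)$; each of these is definable from ordinals and a real, the level itself is definable from $\gamma$, and finitely many reals are coded by one.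

We now prove the first part of Theorem B. Work in $\mathsf{ZF}+\mathsf{AD}+V{=}L(\mathbb R)$. Fix a nontrivial $(\alpha,\beta)$, let $w=\min(1/\alpha,4/3)$, and let $\varphi:\mathbb R\to(1,w)$ be the bijection
$$\varphi(u)=1+(w-1)\bigl(\tfrac12+\tfrac1\pi\arctan u\bigr),$$
which is definable from $\alpha$. Let
$$R=\{(\varphi(u),y): y\in2^\omega\text{ is not ordinal definable from }u,\alpha,\beta\}.$$

**Full projection.** We show that for each $u$ some $y\in2^\omega$ is not ordinal definable from $u,\alpha,\beta$. Otherwise the well-order recalled above would well-order $2^\omega$, and we derive a contradiction with $\mathsf{AD}$ by the usual diagonalization. Let $\kappa=|2^\omega|$, an initial ordinal. Strategies in integer games are coded by reals, so we can list the strategies of I and of II as $(\sigma_\xi)_{\xi<\kappa}$ and $(\tau_\xi)_{\xi<\kappa}$. Each strategy is compatible with $\kappa$ many plays, since different sequences of moves of the opponent give different plays. By recursion on $\xi<\kappa$, always taking the least candidate in the well-order, choose a play $a_\xi$ according to $\sigma_\xi$ with $a_\xi\notin\{b_\eta:\eta<\xi\}$, and then a play $b_\xi$ according to $\tau_\xi$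 with $b_\xi\notin\{a_\eta:\eta\le\xi\}$; fewer than $\kappa$ plays are excluded each time. Consider the game that I wins iff the play is in $\{b_\xi:\xi<\kappa\}$. No $\sigma_\xi$ wins for I: $a_\xi\neq b_\eta$ for $\eta<\xi$ by the choice of $a_\xi$, and for $\eta\ge\xi$ by the choice of $b_\eta$. No $\tau_\xi$ wins for II, since I wins the play $b_\xi$. So this game is not determined, contradicting $\mathsf{AD}$.

**No uniformization.** Suppose that $f$ uniformizes $R$. Since $V=L(\mathbb R)$, $f$ is definable from ordinals and some real $u$. Then $f(\varphi(u))$ is ordinal definable from $u,\alpha,\beta$, because $\varphi$ is definable from $\alpha$. But $R(\varphi(u),f(\varphi(u)))$ says that it is not. Contradiction.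

**Conclusion of the first part.** By Theorem A, for the target $T_R\times\mathbb R^{n-1}$ neither player has a w.s. in the $(\alpha,\beta)$ game: I by item 2, II by item 3. So the game is not determined, although by item 1 player II wins for each fixed $\rho$.

**Consistency.** It remains to pass from a model $V\models\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ to one that also satisfies $V{=}L(\mathbb R)$. We check that $L(\mathbb R)$ inherits $\mathsf{AD}$ and $\mathsf{DC}$.

For $\mathsf{AD}$: let $A\in L(\mathbb R)$ be a payoff set. A strategy in an integer game is coded by a real, and being winning quantifies only over reals. So a strategy that wins in $V$ belongs to $L(\mathbb R)$ and wins there.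

For $\mathsf{DC}$: let $E\in L(\mathbb R)$ be a relation on $X\ne\emptyset$ with $\forall p\,\exists p'\;p\,E\,p'$. There are an ordinal $\gamma$ and a surjection $\pi:\gamma\times\mathbb R\to X$ in $L(\mathbb R)$. Indeed, in $L(\mathbb R)$ every element of $X$ is definable from ordinals and a real. Code triples of level, formula and ordinals by single ordinals $\xi$, let $\gamma$ bound the least $\xi$ needed for each element of $X$, and send $(\xi,r)$ to the set defined by $\xi$ and $r$ if it is in $X$, and to a fixed element of $X$ otherwise. Put
$$(\xi,r)\,E'\,(\xi',r')\quad\text{iff}\quad \pi(\xi,r)\,E\,\pi(\xi',r')\text{ and }\xi'\text{ is least such that }\pi(\xi,r)\,E\,\pi(\xi',r'')\text{ for some }r''.$$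
Every pair has an $E'$-successor. By $\mathsf{DC}$ in $V$ there is an $E'$-chain $(\xi_i,r_i)_{i<\omega}$. The sequence $(r_i)$ is coded by a real, so it is in $L(\mathbb R)$. The ordinal $\xi_0$ is in $L(\mathbb R)$, and each $\xi_{i+1}$ is determined inside $L(\mathbb R)$ by $(\xi_i,r_i)$. So by recursion the whole chain is in $L(\mathbb R)$, and so is the $E$-chain $(\pi(\xi_i,r_i))_{i<\omega}$.

Thus if $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ is consistent, so is $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}+V{=}L(\mathbb R)$. By the first part, the latter theory refutes determinacy for every $n\ge1$ and every nontrivial $(\alpha,\beta)$, for instance $\alpha=\beta=\frac12$. Hence for no $n\ge1$ does $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ prove determinacy of all $(\alpha,\beta)$ games on $\mathbb R^n$. $\blacksquare$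

## On the line, uniformization completes the gluing

Finally we return to the gluing argument and show that on $\mathbb R$ the principle $\mathsf{Unif}$ repairs it. This is Theorem D. The direction ($\Rightarrow$) is Theorem A with $n=1$.

For ($\Leftarrow$), assume $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}+\mathsf{Unif}$, and suppose that I has no w.s. in the $(\alpha,\beta)$ game with target $T\subseteq\mathbb R$. Then for each $\rho$ he has none in the $(\alpha,\beta,\rho)$ game, since he could open with radius $\rho$. By the quoted fact, II has a w.s. in the $(\alpha,\beta,\rho)$ game for every $\rho>0$. There is one difficulty before $\mathsf{Unif}$ can be applied: a strategy of II takes real numbers as inputs, so it is not coded by a real. We thin it out so that II uses only countably many answers at each node.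

**Definition.** Call $z:\omega^{<\omega}\setminus\{\emptyset\}\to\mathbb R$ a *$\rho$-code* if:

(a) for every $s\in\omega^{<\omega}$, with $k=|s|$, and every $x\in X_s$ there is $i$ with $|x-z(s^\frown i)|\le(1-\alpha)\rho\theta^k$. Here $X_\emptyset=\mathbb R$, and for $k\ge1$, $X_s=\{x:|x-z(s)|\le(1-\beta)\alpha\rho\theta^{k-1}\}$ is the set of I's legal centers after the II-ball with center $z(s)$;

(b) for every $f\in\omega^\omega$, $\lim_kz(f{\restriction}k)$ exists and lies in $T$.

As a simple example, let $T=\mathbb R$. Choose $z(i)$ running through $\mathbb Q$, and for $s\ne\emptyset$ let $z(s^\frown i)$ run through the rationals of $X_s$. Then (a) holds by density. In (b) the increments along a branch are at most $(1-\beta)\alpha\rho\theta^{k-1}$, which is summable, so the limit exists.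

**A code gives a strategy.** At node $s$, II answers I's center $x$, which lies in $X_s$ because I plays legally, with $z(s^\frown i)$ for the least $i$ as in (a), and passes to $s^\frown i$. The I-ball has radius $\rho\theta^k$ with $k=|s|$, so by (a) the answer is legal. The outcome is the limit of II's centers along a branch, and it is in $T$ by (b). So II wins the $(\alpha,\beta,\rho)$ game.

**Codes glue.** A $\rho$-code is a function from a countable set to $\mathbb R$, so it can be coded by a real. If a $\rho$-code exists for every $\rho>0$, then $\mathsf{Unif}$ yields a function $\rho\mapsto z_\rho$, and II wins the $(\alpha,\beta)$ game by using $z_{\rho_0}$ after the opening radius $\rho_0$. So it remains to find a $\rho$-code for each $\rho$.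

**Countably many answers suffice at one position.** Fix $\rho$ and let $\tau$ be a w.s. for II in the $(\alpha,\beta,\rho)$ game. Let $P$ be a legal position consistent with $\tau$ with I to move (possibly the initial position). Let $X$ be the set of I's legal centers and $r$ the radius of his next ball. For $x\in X$ let $y(x)$ be $\tau$'s answer and
$$J_x=[y(x)-(1-\alpha)r,\ y(x)+(1-\alpha)r].$$
This is the set of centers to which $y(x)$ is a legal answer. In particular $x\in J_x$. We claim that there is a nonempty countable $C_P\subseteq X$ with $X\subseteq\bigcup_{x\in C_P}J_x$.

Let $U=\bigcup_{x\in X}\mathrm{int}\,J_x$. For each rational interval contained in some $\mathrm{int}\,J_x$ choose one such $x$, by countable choice; this gives a countable $C\subseteq X$ with $U=\bigcup_{x\in C}\mathrm{int}\,J_x$. A point $x\in X\setminus U$ is in $J_x$ but not in its interior, so it is an endpoint of $J_x$. If it is the left endpoint, then $(x,x+2(1-\alpha)r)=\mathrm{int}\,J_x\subseteq U$ contains no point of $X\setminus U$. So the points of $X\setminus U$ of this kind are pairwise at distance at least $\delta=2(1-\alpha)r$. Each interval $[k\delta,(k+1)\delta)$ with $k\in\mathbb Z$ contains at most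 one of them, so there are only countably many. The same holds for right endpoints. Let $C_P$ be $C$ together with these countably many points; each added $x$ is covered by its own $J_x$. As $X\neq\emptyset$ is covered, $C_P\ne\emptyset$.

**Building the code.** Using $\mathsf{DC}$, choose level by level enumerations (with repetitions) $C_P=\{x^P_i:i\in\omega\}$ for the countably many positions generated. In detail, $P_\emptyset$ is the initial position. If the positions $P_s$ with $|s|=k$ are given, choose simultaneously for all of them a set $C_{P_s}$ as above and an enumeration of it, and let $P_{s^\frown i}$ be $P_s$ followed by I's center $x_i^{P_s}$ and $\tau$'s answer $y(x_i^{P_s})$. Put $z(s^\frown i)=y(x_i^{P_s})$.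

At $P_s$ with $|s|=k$, I's legal centers form exactly $X_s$ and the radius of his next ball is $\rho\theta^k$. So condition (a) is the covering $X_s\subseteq\bigcup_iJ_{x_i^{P_s}}$. Condition (b) holds because, for $f\in\omega^\omega$, the numbers $z(f{\restriction}k)$ with $k\ge1$ are II's centers in a legal play according to $\tau$. They converge to the outcome of that play, which is in $T$ since $\tau$ wins. $\blacksquare$
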